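\title{The free energy of the three-color model with domain wall boundary conditions}

\begin{abstract}
We consider colorings of an $(n+1)\times(n+1)$ array with three colors, adjacent squares having distinct colors and the boundary being fixed by the domain wall condition. Each color $k$ carries a weight $t_k>0$. We prove that the partition function satisfies $\log Z_n=n^2f+O(n)$, where $f$ is the explicit algebraic free energy conjectured by Rosengren. The model is embedded in an elliptic solid-on-solid model. The sum of its partition function over the three cyclic rotations of the colors is a single determinant, which is a discrete Coulomb gas with positive weights and agrees up to a factor $e^{O(n)}$ with the domain wall determinant of the six-vertex model in the antiferroelectric phase; the asymptotics of the latter are a theorem of Bleher and Liechty. We also obtain the free energy of the solid-on-solid model for a range of the spectral parameter, the limiting densities of the three colors,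 and the order of the singularity of $f$ on the line $t_0=t_1=t_2$.
\end{abstract}

\section{The model and the result}\label{sec:intro}

\subsection{Colorings, heights and alternating sign matrices}

Fix $n\ge1$ and consider the array of squares $(i,j)$, $0\le i,j\le n$, with $i$ the row and $j$ the column index. A \emph{three-coloring} is a map $\chi:\{0,\dots,n\}^2\to\mathbb Z/3\mathbb Z=\{0,1,2\}$ that gives distinct colors to horizontally or vertically adjacent squares. It satisfies \emph{domain wall boundary conditions} if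
\[
\chi(0,j)\equiv j,\qquad \chi(i,0)\equiv i,\qquad \chi(n,j)\equiv n-j,\qquad \chi(i,n)\equiv n-i\pmod 3 .
\]
For parameters $t_0,t_1,t_2$ the partition function and the free energy per volume are
\[
Z_n^{3C}(t_0,t_1,t_2)=\sum_\chi t_0^{\#_0(\chi)}t_1^{\#_1(\chi)}t_2^{\#_2(\chi)},\qquad
f(t_0,t_1,t_2)=\lim_{n\to\infty}\frac{\log Z_n^{3C}(t_0,t_1,t_2)}{n^2},
\]
where the sum runs over the colorings with domain wall boundary conditions and $\#_k(\chi)$ is the number of squares of color $k$. The problem is to show that the limit exists and to compute it.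

It is convenient to unfold the colors into integers. A \emph{height function of size $n$} is an integer array $(h_{ij})_{0\le i,j\le n}$ whose adjacent entries differ by $\pm1$, with $h_{0j}=j$, $h_{i0}=i$, $h_{nj}=n-j$, $h_{in}=n-i$. Reduction mod $3$ is a bijection from height functions to colorings. Indeed, a step between adjacent squares changes the color by $\pm1$; the four steps around a $2\times2$ block add up to an element of $\{0,\pm2,\pm4\}$ divisible by $3$, hence to $0$; so a coloring lifts uniquely to an integer array with $h_{00}=0$, and the boundary colors determine the boundary heights.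

An \emph{alternating sign matrix} is an $n\times n$ matrix $(a_{ij})$ in which all partial sums $\sum_{l\le j}a_{il}$ and $\sum_{k\le i}a_{kj}$ lie in $\{0,1\}$ and all full row and column sums are $1$. The formulas
\begin{equation}\label{eq:asm}
h_{ij}=i+j-2\sum_{k\le i,\;l\le j}a_{kl},\qquad a_{ij}=\tfrac12\,(h_{i-1,j}+h_{i,j-1}-h_{i-1,j-1}-h_{ij})
\end{equation}
are mutually inverse bijections between such matrices and height functions, because $h_{ij}-h_{i-1,j}=1-2\sum_{l\le j}a_{il}$ and $h_{ij}-h_{i,j-1}=1-2\sum_{k\le i}a_{kj}$. So $Z_n^{3C}(1,1,1)=A_n$ is the number of $n\times n$ alternating sign matrices, and $Z_n^{3C}$ refines this count by the residues of the heights. It is known that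
\begin{equation}\label{eq:An}
A_n\sim \mathrm{const}\cdot n^{-5/36}\Big(\frac{3\sqrt3}{4}\Big)^{n^2}\qquad(n\to\infty).
\end{equation}

For $n=1,2,3$ the height functions have the shapes
\[
\begin{matrix}0&1\\1&0\end{matrix}\qquad\qquad
\begin{matrix}0&1&2\\1&*&1\\2&1&0\end{matrix}\qquad\qquad
\begin{matrix}0&1&2&3\\1&*&*&2\\2&*&*&1\\3&2&1&0\end{matrix}
\]
Thus $Z_1^{3C}=t_0^2t_1^2$ and $Z_2^{3C}=t_0^2t_1^4t_2^2(t_0+t_2)$. For $n=3$ we have $h_{11},h_{22}\in\{0,2\}$ and $h_{12},h_{21}\in\{1,3\}$, and $0$ cannot be adjacent to $3$. Either $h_{11}=h_{22}=2$, which contributes $t_2^2(t_0+t_1)^2$, or $h_{12}=h_{21}=1$ and $(h_{11},h_{22})\ne(2,2)$, which contributes $t_1^2(t_0^2+2t_0t_2)$. Adding up,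
\[
Z_3^{3C}=(t_0t_1t_2)^4\big((t_0t_1+t_0t_2+t_1t_2)^2-2t_0^2t_1t_2\big).
\]

The following observation relates size $n$ to size $n-1$ and is used three times below.

\begin{lemma}\label{lem:corner}
The first row, the first column and the last column of an alternating sign matrix each contain one entry $1$ and otherwise zeros. Moreover:
\begin{itemize}
\item[(a)] If $a_{1n}=1$, then $h_{1j}=j+1$ for $j<n$ and $h_{i,n-1}=n-i+1$ for $i\ge1$. Deleting row $0$ and column $n$ of $h$ and subtracting $1$ is a bijection from the height functions with $a_{1n}=1$ to the height functions of size $n-1$.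
\item[(b)] If $a_{11}=1$, then $h_{1j}=j-1$ for $j\ge1$ and $h_{i1}=i-1$ for $i\ge1$. Deleting row $0$ and column $0$ of $h$ is a bijection from the height functions with $a_{11}=1$ to the height functions of size $n-1$.
\end{itemize}
\end{lemma}

\begin{proof}
The entries $a_{1j}$ and $a_{i1}$ are partial sums, and $a_{in}=1-\sum_{l<n}a_{il}$; so all of them lie in $\{0,1\}$, and each of the three lines has sum $1$. The heights in (a) and (b) are read off from \eqref{eq:asm}; for instance $h_{i,n-1}=i+n-1-2(i-1)$ in (a). They are the boundary values of size $n-1$, raised by $1$ in case (a). Conversely, the deleted row and column can be put back, since their entries differ by $\pm1$ from these values.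
\end{proof}

\subsection{The free energy}

From now on $t_0,t_1,t_2>0$. Put
\[
T=\frac{(t_0t_1+t_0t_2+t_1t_2)^3}{(t_0t_1t_2)^2}=\big(t_0^{-1}+t_1^{-1}+t_2^{-1}\big)^3\,t_0t_1t_2 .
\]
The conjecture posed in \cite{Ros} is that, for any positive solution $\zeta$ of
\begin{equation}\label{eq:zeta}
T=\frac{2(\zeta^2+4\zeta+1)^3}{\zeta(\zeta+1)^4},
\end{equation}
the free energy exists and equals
\begin{equation}\label{eq:conj}
f(t_0,t_1,t_2)=\frac13\log(t_0t_1t_2)+\log\frac{(\zeta+2)^{3/4}(2\zeta+1)^{3/4}}{2^{2/3}\zeta^{1/12}(\zeta+1)^{4/3}} .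
\end{equation}
Both expressions in $\zeta$ are functions of $C=(\zeta+1)^2/(4\zeta)$. Indeed $\zeta^2+4\zeta+1=2\zeta(2C+1)$, $(\zeta+2)(2\zeta+1)=\zeta(8C+1)$ and $(\zeta+1)^2=4\zeta C$, so
\[
\frac{2(\zeta^2+4\zeta+1)^3}{\zeta(\zeta+1)^4}=\frac{(2C+1)^3}{C^2},\qquad
\frac{(\zeta+2)^{3/4}(2\zeta+1)^{3/4}}{2^{2/3}\zeta^{1/12}(\zeta+1)^{4/3}}=\frac{(8C+1)^{3/4}}{4\,C^{2/3}} .
\]
As $\zeta$ runs over $(0,\infty)$, $C$ takes every value in $[1,\infty)$, and $C$ determines $\zeta$ up to $\zeta\leftrightarrow1/\zeta$. On $[1,\infty)$,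
\begin{equation}\label{eq:dT}
\frac{d}{dC}\log\frac{(2C+1)^3}{C^2}=\frac{2C-2}{C(2C+1)}\ge0
\end{equation}
with equality only at $C=1$, so $(2C+1)^3/C^2$ increases strictly from $27$ to $\infty$. By the inequality of arithmetic and geometric means $T\ge27$, with equality if and only if $t_0=t_1=t_2$. Hence $T$ determines a unique $C\ge1$, positive solutions of \eqref{eq:zeta} exist, and they all give the same value in \eqref{eq:conj}. The conjecture therefore follows from our main theorem.

\begin{theorem}\label{thm:main}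
Let $t_0,t_1,t_2>0$ and let $C\ge1$ be the solution of $(2C+1)^3/C^2=T$. Then $\log Z_n^{3C}(t_0,t_1,t_2)=n^2f+O(n)$ as $n\to\infty$, with
\[
f=\tfrac13\log(t_0t_1t_2)+\Phi(C),\qquad \Phi(C)=\tfrac34\log(8C+1)-\tfrac23\log C-2\log2 .
\]
In particular the free energy exists and is given by \eqref{eq:conj}.
\end{theorem}

\begin{corollary}\label{cor:main}
View $f$ as a function of $(\log t_0,\log t_1,\log t_2)$.
\begin{itemize}
\item[(a)] For all $t_i>0$, under the probability measure proportional to $t_0^{\#_0}t_1^{\#_1}t_2^{\#_2}$, the fraction $\#_k/(n+1)^2$ converges in mean and in probability to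
\[
d_k=\frac13+\frac{2C+1}{3(8C+1)}\left(1-\frac{3\,t_k^{-1}}{t_0^{-1}+t_1^{-1}+t_2^{-1}}\right);
\]
for each $\epsilon>0$ there is $c>0$ such that a deviation of at least $\epsilon$ has probability at most $e^{-cn^2}$ for large $n$.
\item[(b)] $f$ is real-analytic off the line $t_0=t_1=t_2$. On this line it is $C^2$ but not $C^3$. Near it, with $r=\sqrt{T-27}$,
\[
f=\tfrac13\log(t_0t_1t_2)+\log\tfrac{3\sqrt3}4+\tfrac{r^2}{243}-\tfrac{4\,r^3}{19683}+O(r^4).
\]
\end{itemize}
\end{corollary}

\subsection{What can be seen without the proof}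

\emph{Symmetry.} The polynomial $Z_n^{3C}$ is homogeneous of degree $(n+1)^2$, so $f-\frac13\log(t_0t_1t_2)$ depends only on the ratios of the $t_i$. The example $n=3$ shows that $Z_n^{3C}$ is not symmetric in the colors, but $f$ must be. The map $h_{ij}\mapsto n-h_{i,n-j}$ preserves height functions, which for $3\mid n$ gives the symmetry $t_1\leftrightarrow t_2$; and Lemma~\ref{lem:corner}(a) gives $Z_n^{3C}(t_0,t_1,t_2)\ge(\min_it_i)^{2n+1}Z_{n-1}^{3C}(t_1,t_2,t_0)$, so $f(t_0,t_1,t_2)\ge f(t_1,t_2,t_0)\ge f(t_2,t_0,t_1)\ge f(t_0,t_1,t_2)$ when the limits exist. These arguments leave a symmetric function of two ratios. Theorem~\ref{thm:main} says that it depends on the single quantity $T$.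

\emph{Equal weights.} If $t_0=t_1=t_2$, then $Z_n^{3C}=t_0^{(n+1)^2}A_n$, $T=27$, $C=1$ and $e^{\Phi(1)}=9^{3/4}/4=3\sqrt3/4$. So \eqref{eq:An} proves Theorem~\ref{thm:main} in this case, and in the rest of its proof we assume $T>27$.

\emph{One color suppressed.} Let $t_2\to0$ with $t_0,t_1$ fixed. One expects the colorings with the fewest squares of color $2$ to dominate, and the boundary forbids avoiding this color altogether. The arrays $h^-_{ij}=|i-j|$ and $h^+_{ij}=\min(i+j,2n-i-j)$ are height functions with $h^-\le h^+$. Let $H=n/2+O(1)$ be a multiple of $3$ and let $h^0_{ij}\in\{H,H+1\}$ have the parity of $i+j$. Maxima and minima preserve the condition on adjacent entries, so $\max(h^-,\min(h^+,h^0))$ is a height function. On a tilted square with $n^2/2+O(n)$ squares it is a checkerboard of the colors $0,1$; in the four remaining corners it consists of diagonal stripes in which each color has a share of one third. Its weight is $\exp\big(n^2[\frac16\log(t_0t_1t_2)+\frac14\log(t_0t_1)]+O(n)\big)$.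 Theorem~\ref{thm:main} matches this guess: here $T\to\infty$, $T\sim8C$ and $\Phi(C)=\frac1{12}\log(8C)+o(1)$, so $f=\frac16\log(t_0t_1t_2)+\frac14\log(t_0t_1+t_0t_2+t_1t_2)+o(1)$.

\subsection{Outline of the proof}

The weight of a coloring depends on the heights mod $3$, which are not local functions of the matrix entries $a_{ij}$. We therefore pass to a solid-on-solid (SOS) model, whose weights are theta functions of the heights and of spectral parameters $x_i-y_j$. Section~\ref{sec:theta} writes every triple $(t_0,t_1,t_2)$ with $T>27$ in terms of theta functions; the nome is determined by $T$. Section~\ref{sec:sos} defines the SOS model, recovers the three-color model from it, and derives from the Yang--Baxter equation the properties that characterize its partition function. Section~\ref{sec:det} expresses this function as a sum of $2^n$ determinants with alternating signs, which is unsuitable for asymptotics, and shows that the sum over the three cyclic rotations of the colors collapses to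 one determinant. Section~\ref{sec:gas} expands the determinant as a sum of positive terms and compares it with the six-vertex determinant treated in \cite{BL}. Section~\ref{sec:free} uses positivity to return from the sum of three rotations to a single one, Section~\ref{sec:eval} turns the resulting theta quotient into $e^{\Phi(C)}$, and Section~\ref{sec:cor} proves Corollary~\ref{cor:main}. The results quoted without proof are \eqref{eq:An}, classical identities for Jacobi theta functions \cite{WW}, the Izergin--Korepin formula \eqref{eq:IK}, and Theorem~\ref{thm:BL}.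

\section{Theta functions and a parametrization of the weights}\label{sec:theta}

\subsection{Notation and two vanishing principles}

Let $s>0$, $\tau=is$, $q=e^{-\pi s}\in(0,1)$. The Jacobi theta functions $\vartheta_j(z)=\vartheta_j(z|q)$ of nome $q$ \cite{WW} are given by
\begin{equation}\label{eq:prod}
\begin{aligned}
\vartheta_1(z)&=2q^{1/4}\sin z\prod_{n\ge1}(1-q^{2n})(1-2q^{2n}\cos2z+q^{4n}),\\
\vartheta_4(z)&=\prod_{n\ge1}(1-q^{2n})(1-2q^{2n-1}\cos2z+q^{4n-2}),
\end{aligned}
\end{equation}
$\vartheta_2(z)=\vartheta_1(z+\frac\pi2)$ and $\vartheta_3(z)=\vartheta_4(z+\frac\pi2)$. We write $\vartheta_j=\vartheta_j(0)$ and $\vartheta_1'=\vartheta_1'(0)$. On the real line $0<\vartheta_4(0)\le\vartheta_4(z)\le\vartheta_4(\frac\pi2)$. The function $\vartheta_4$ is even, has period $\pi$, satisfies $\vartheta_4(z+\pi\tau)=-q^{-1}e^{-2iz}\vartheta_4(z)$, and has simple zeros exactly on $\frac{\pi\tau}2+\pi\mathbb Z+\pi\tau\mathbb Z$.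

Since colors have period $3$, we rescale the real period to $3$:
\[
[x]=\vartheta_1(\pi x/3),\qquad [0]'=\tfrac\pi3\,\vartheta_1'>0,\qquad \Gamma=3\mathbb Z+3\tau\mathbb Z .
\]
The function $[x]$ is odd and entire, has simple zeros exactly on $\Gamma$, is positive on $(0,3)$, and satisfies
\begin{equation}\label{eq:quasi}
[x+3]=-[x],\qquad [x+3\tau]=-q^{-1}e^{-2\pi ix/3}[x],\qquad [x+\tfrac{3\tau}2]=iq^{-1/4}e^{-\pi ix/3}\,\vartheta_4(\pi x/3).
\end{equation}
In particular $[3-x]=[x]$ and $[2]=[1]$.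

A meromorphic function $g$ has \emph{degree $d$ and shift $\sigma$} if
\[
g(x+3)=(-1)^dg(x),\qquad g(x+3\tau)=(-1)^dq^{-d}e^{-2\pi i(dx+\sigma)/3}g(x).
\]
By \eqref{eq:quasi}, $[x+c]$ has degree $1$ and shift $c$, and $[c-x]=-[x-c]$ has shift $-c$. Degrees and shifts add under multiplication and subtract under division. Let $\Theta_d(\sigma)$ be the space of entire functions of degree $d$ and shift $\sigma$. Functions of degree $0$ and shift $0$ are elliptic, and we use the textbook fact that an elliptic function with at most one simple pole per period cell is constant.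

\begin{lemma}\label{lem:TU}
\begin{itemize}
\item[(a)] If $g\in\Theta_2(\sigma)$ and $g(v_1)=0$, then $g(x)=c\,[x-v_1][x+v_1+\sigma]$ for a constant $c$. If also $g(v_2)=0$ with $v_2-v_1\notin\Gamma$ and $v_1+v_2+\sigma\notin\Gamma$, then $g=0$.
\item[(b)] If $\rho\notin\Gamma$, then $\Theta_0(\rho)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The quotient $g(x)/([x-v_1][x+v_1+\sigma])$ is elliptic with at most one simple pole per cell, hence constant. Setting $x=v_2$ gives $c=0$.

(b) An entire $g$ of period $3$ has an expansion $g=\sum_mg_me^{2\pi imx/3}$, and the second condition reads $g_m(e^{2\pi im\tau}-e^{-2\pi i\rho/3})=0$. The bracket vanishes only if $\rho\in3\mathbb Z-3m\tau\subset\Gamma$. So all $g_m$ vanish.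
\end{proof}

Part (a) proves three-term identities by checking two points. Part (b) says that a meromorphic function of degree $0$ and shift $\rho\notin\Gamma$ is determined by its principal parts; for $\rho\in\Gamma$ this fails, as the constants show for $\rho=0$. The basic function of this kind is
\[
K(u)=\frac{[u+\rho]}{[u][\rho]},
\]
with a single simple pole mod $\Gamma$, at $0$, where $K(u)\sim1/[u]$. It plays the role of the Cauchy kernel $1/u$, and Frobenius' determinant below is the analog of Cauchy's. We include its proof, because the main identity of Section~\ref{sec:det} is proved in the same way. For $x,y\in\mathbb C^n$ put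
\[
|x|=\sum_ix_i,\qquad N=|x|-|y|,\qquad u_{ij}=x_i-y_j,\qquad \Pi_n=\prod_{i<j}[x_i-x_j][y_j-y_i].
\]

\begin{lemma}[Frobenius' determinant]\label{lem:frob}
For $\rho\notin\Gamma$ and all $u_{ij}\notin\Gamma$,
\[
\det\big(K(u_{ij})\big)_{i,j=1}^n=\frac{[N+\rho]}{[\rho]}\,\frac{\Pi_n}{\prod_{i,j}[u_{ij}]} .
\]
\end{lemma}

\begin{proof}
Induction on $n$, both sides being $1$ for $n=0$. By continuity we may take the variables generic. Let $X'=\sum_{i\ge2}x_i$. As a function of $x_1$ the left side has degree $0$ and shift $\rho$ (expand along the first row), and the right side has degree $1+(n-1)-n=0$ and shift $(X'-|y|+\rho)-X'+|y|=\rho$. The poles are simple and lie at $x_1=y_j$ mod $\Gamma$. By Lemma~\ref{lem:TU}(b) it suffices to compare principal parts, and since both sides are antisymmetric in $y$ it suffices to take $j=n$. As $x_1\to y_n$, the left side behaves like $(-1)^{n+1}/[x_1-y_n]$ times the determinant without $x_1,y_n$. On the right, $N$ tends to its value for the remaining variables,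 $\prod_{j<n}[y_n-y_j]/[x_1-y_j]\to1$ and $\prod_{i\ge2}[x_1-x_i]/[x_i-y_n]\to(-1)^{n-1}$. The induction hypothesis finishes the proof.
\end{proof}

\subsection{The weights as points of a cubic curve}

With $t_l=p_l^{-3}$ we have $T^{1/3}=(p_0^3+p_1^3+p_2^3)/(p_0p_1p_2)$. So the level sets of $T$ are the plane cubics $p_0^3+p_1^3+p_2^3=T^{1/3}p_0p_1p_2$, and these are parametrized by theta functions. For $x_0\in\mathbb R$ and $l\in\mathbb Z$ let
\[
p_l=p_l(x_0)=\vartheta_4\big(\pi(x_0+l)/3\big)>0,\qquad P=p_0p_1p_2,\qquad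
\alpha=\frac{\vartheta_4(\pi/3)}{\vartheta_4}=\prod_{n\ge1}\frac{1+q^{2n-1}+q^{4n-2}}{(1-q^{2n-1})^2}.
\]
The sequence $p_l$ has period $3$, so $p_{l-1}p_lp_{l+1}=P$ for every $l$.

\begin{lemma}\label{lem:param}
\begin{itemize}
\item[(a)] $p_0^3+p_1^3+p_2^3=(\alpha^{-2}+2\alpha)\,p_0p_1p_2$ for all $x_0$. Hence for $t_l=\kappa p_l^{-3}$, $\kappa>0$, the number $C$ of Theorem~\ref{thm:main} is $C=\alpha^3>1$.
\item[(b)] Every $(t_0,t_1,t_2)$ with $t_l>0$ and $T>27$ is of the form $t_l=\kappa\,p_l(x_0)^{-3}$ with $\kappa>0$, $q\in(0,1)$, $x_0\in\mathbb R$.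
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $g_1(z)=\sum_{l=0}^2\vartheta_4(z+\frac{\pi l}3)^3$ and $g_2(z)=\prod_{l=0}^2\vartheta_4(z+\frac{\pi l}3)$. The shift $z\mapsto z+\frac\pi3$ permutes the terms, so both have period $\frac\pi3$. Under $z\mapsto z+\pi\tau$ the $l$-th term of $g_1$ is multiplied by $-q^{-3}e^{-6iz}e^{-2\pi il}$, and $g_2$ by $-q^{-3}e^{-6iz}e^{-2i(0+\pi/3+2\pi/3)}$; all these factors equal $-q^{-3}e^{-6iz}$. So $g_1/g_2$ is elliptic for the lattice $\frac\pi3\mathbb Z+\pi\tau\mathbb Z$, and $g_2$ has one simple zero per cell. Hence $g_1/g_2$ is constant, and since $\vartheta_4(\frac{2\pi}3)=\vartheta_4(\frac\pi3)$ its value at $z=0$ is $(1+2\alpha^3)/\alpha^2$. For $t_l=\kappa p_l^{-3}$ this gives $T=(2\alpha^3+1)^3/\alpha^6$, and $\alpha>1$ by the product formula.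

(b) Each factor of $\alpha$ increases with $q$, so $\alpha$ increases continuously from $1$ to $\infty$ on $(0,1)$; and $\alpha^{-2}+2\alpha$ increases from $3$ to $\infty$ for $\alpha>1$. Since $T>27$, there is $q$ with $\alpha^{-2}+2\alpha=T^{1/3}$. Scale the $t_l$ so that $t_0t_1t_2=1$ and put $\xi_l=-\frac13\log t_l$. Then $\xi$ lies on the curve
\[
\mathcal C=\Big\{\xi\in\mathbb R^3:\ \sum\xi_l=0,\ \sum e^{3\xi_l}=T^{1/3}\Big\}.
\]
On the plane $\sum\xi_l=0$ the function $\sum e^{3\xi_l}$ is strictly convex, tends to $\infty$ at infinity and has its minimum $3<T^{1/3}$ at the origin, so every ray from the origin meets $\mathcal C$ exactly once. By (a), $x_0\mapsto(\log p_l(x_0)-\frac13\log P)_l$ is a continuous map $\mathbb R\to\mathcal C$, and we must show that it is onto, that is, that every polar angle is attained. The shift $x_0\mapsto x_0+1$ permutes the coordinates cyclically, which rotates the plane by $\pm\frac{2\pi}3$. So a continuous lift of the polar angle changes under this shift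 by $\pm\frac{2\pi}3+2\pi j$, where $j\in\mathbb Z$ is constant by continuity. Over three shifts it changes by $2\pi(\pm1+3j)$, which is at least $2\pi$ in absolute value, and the intermediate value theorem applies.
\end{proof}

The excluded case $T=27$ corresponds to the limit $q\to0$, in which all $p_l$ tend to $1$. In these coordinates Theorem~\ref{thm:main} states that $f-\frac13\log(t_0t_1t_2)$ depends on $q$ and not on $x_0$.

\section{The solid-on-solid model}\label{sec:sos}

\subsection{Weights}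

A \emph{vertex} $(i,j)$, $1\le i,j\le n$, of a height function is the $2\times2$ block
\[
\begin{matrix}l&m\\ m'&l'\end{matrix}\quad=\quad\begin{matrix}h_{i-1,j-1}&h_{i-1,j}\\ h_{i,j-1}&h_{ij}\end{matrix}\ .
\]
Let $\lambda\in\mathbb C$ satisfy $[\lambda+l]\ne0$ for all $l\in\mathbb Z$, and choose numbers $r_l$ with $r_l^2=[\lambda+l]$. There are four types of vertices, with weights $W(l;m,m';l'\,|\,u)$ as follows:
\[
\begin{array}{lll}
\text{type }\mathsf a: & l\ne l'\ (\text{then }m=m'), & W=\dfrac{[u+1]}{[1]},\\[3mm]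
\text{type }\mathsf b: & l=l',\ m\ne m', & W=\dfrac{[u]}{[1]}\,\dfrac{r_{l+1}r_{l-1}}{[\lambda+l]},\\[3mm]
\text{type }\mathsf c_\pm: & l=l',\ m=m'=l\pm1,\qquad & W=\dfrac{[\lambda+l\mp u]}{[\lambda+l]}.
\end{array}
\]
By \eqref{eq:asm}, $a_{ij}=\pm1$ for type $\mathsf c_\pm$ and $a_{ij}=0$ for types $\mathsf a,\mathsf b$. For $x,y\in\mathbb C^n$ the partition function is
\[
Z_n(x;y;\lambda)=\sum_h\prod_{i,j=1}^nW(h_{i-1,j-1};h_{i-1,j},h_{i,j-1};h_{ij}\,|\,x_i-y_j),\qquad Z_0=1,
\]
an entire function of $x$ and $y$. Raising all heights by $1$ has the same effect as replacing $\lambda$ by $\lambda+1$ and $(r_l)$ by $(r_{l+1})$; this choice of roots is understood when we write $\lambda+1$. All statements below hold for every choice of the roots. When all $x_i-y_j$ equal $u$ we write $Z_n(u;\lambda)$.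

\subsection{Positive weights and the three-color model}

For real $\lambda$ the numbers $[\lambda+l]$ change sign with $l$. A shift by half the imaginary period replaces $\vartheta_1$ by the positive function $\vartheta_4$. Let $\lambda=x_0+\frac{3\tau}2$ with $x_0\in\mathbb R$. By \eqref{eq:quasi}, $[\lambda+l]=iq^{-1/4}e^{-\pi i(x_0+l)/3}p_l\ne0$, and we choose $r_l=(iq^{-1/4})^{1/2}e^{-\pi i(x_0+l)/6}p_l^{1/2}$. For $0<u<2$ the weights become
\begin{equation}\label{eq:posw}
\mathsf a:\ \frac{[u+1]}{[1]}>0,\qquad \mathsf b:\ \frac{[u]}{[1]}\frac{\sqrt{p_{l+1}p_{l-1}}}{p_l}>0,\qquad \mathsf c_\pm:\ e^{\pm\pi iu/3}\,\frac{\vartheta_4(\pi(x_0+l\mp u)/3)}{p_l}.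
\end{equation}
The number of $\mathsf c_+$ vertices minus the number of $\mathsf c_-$ vertices is $\sum a_{ij}=n$ in every configuration. Therefore
\begin{equation}\label{eq:tilde}
Z_n(u;x_0+\tfrac{3\tau}2)=e^{\pi inu/3}\,\tilde Z_n(u;x_0),
\end{equation}
where $\tilde Z_n(u;x_0)>0$ is the partition function formed with the moduli of the weights \eqref{eq:posw}. These depend on $l$ only mod $3$, and $\tilde Z_n$ has period $3$ in $x_0$. Since $p_l(x_0+1)=p_{l+1}(x_0)$, the shift $x_0\mapsto x_0+1$ rotates the colors.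

\begin{proposition}\label{prop:3c}
$\tilde Z_n(1;x_0)=e^{O(n)}\,P^{n^2}\,Z_n^{3C}(p_0^{-3},p_1^{-3},p_2^{-3})$.
\end{proposition}

\begin{proof}
An interior square belongs to four vertices, so the three-color weight corresponds to the vertex weight $g=(p_lp_mp_{m'}p_{l'})^{-3/4}$. We show that the modulus $|W|$ at $u=1$ differs from $Pg$ by the factor $G=(p_lp_{l'}/p_mp_{m'})^{1/4}$, which cancels in the product. Precisely, $|W|\,G=Pg$ for every type:
\begin{itemize}
\item Type $\mathsf a$: $|W|=[2]/[1]=1$. Since $\{l,l'\}=\{m\pm1\}$, $p_lp_{l'}=P/p_m$, so $G=P^{1/4}p_m^{-3/4}$ and $g=(Pp_m)^{-3/4}$.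
\item Type $\mathsf b$: $p_mp_{m'}=P/p_l$, so $|W|=P^{1/2}p_l^{-3/2}$, $G=p_l^{3/4}P^{-1/4}$, $|W|G=P^{1/4}p_l^{-3/4}$ and $g=(Pp_l)^{-3/4}$.
\item Type $\mathsf c_\pm$, $m=l\pm1$: $|W|=p_{l\mp1}/p_l=Pp_l^{-2}p_m^{-1}$, $G=(p_l/p_m)^{1/2}$, $|W|G=P(p_lp_m)^{-3/2}$ and $g=(p_lp_m)^{-3/2}$.
\end{itemize}
An interior square occurs once in each of the positions $l,m,m',l'$. So it contributes the exponent $0$ to $\prod G$ and the exponent $-3$ to $\prod g$. The $4n$ boundary squares have fixed heights, so $\prod G$ and the ratio of $\prod g$ to $\prod_{i,j}p_{h_{ij}}^{-3}$ do not depend on $h$ and are $e^{O(n)}$.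
\end{proof}

It remains to find the growth of $\tilde Z_n(1;x_0)$. The gain from the free parameters $x_i,y_j$ is that $Z_n$ is a theta function of $x_1$ that is determined by its values at a few points, where it reduces to $Z_{n-1}$. The reduction is visible only at the corners of the array, and the Yang--Baxter equation transports it to all columns.

\subsection{The Yang--Baxter equation}

Consider paths $(l_0,l_1,l_2,l_3)$ with steps $\pm1$ and fixed ends $l_0,l_3$. For $i=1,2$ let $X_i(u)$ be the matrix indexed by such paths whose entry between two paths that agree outside position $i$ is $W(l_{i-1};l_i,l_i';l_{i+1}\,|\,u)$, all other entries being $0$. Thus $X_i$ moves a path across one vertex. We read products from left to right.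

\begin{lemma}\label{lem:YB}
$X_1(u)X_2(u+v)X_1(v)=X_2(v)X_1(u+v)X_2(u)$.
\end{lemma}

\begin{proof}
Multiply all weights by $[1]$. If $l_3-l_0=\pm3$ there is one path, and both sides equal $[u+1][u+v+1][v+1]$. If $l_3-l_0=\pm1$ there are three paths, numbered by the position of the exceptional step $\mp1$. In both cases
\[
X_1(u)=\begin{pmatrix}\frac{[1][z+u]}{[z]}&g[u]&0\\[1mm] g[u]&\frac{[1][z-u]}{[z]}&0\\[1mm]0&0&[u+1]\end{pmatrix},\qquad
X_2(u)=\begin{pmatrix}[u+1]&0&0\\[1mm]0&\frac{[1][z+1+u]}{[z+1]}&g'[u]\\[1mm]0&g'[u]&\frac{[1][z+1-u]}{[z+1]}\end{pmatrix}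
\]
with
\begin{equation}\label{eq:gg}
g^2=\frac{[z+1][z-1]}{[z]^2},\qquad g'^2=\frac{[z+2][z]}{[z+1]^2}.
\end{equation}
For $l_3-l_0=1$ take $z=\lambda+l_0$, $g=r_{l_0+1}r_{l_0-1}/[\lambda+l_0]$, $g'=r_{l_0+2}r_{l_0}/[\lambda+l_0+1]$. For $l_3-l_0=-1$ take $z=-(\lambda+l_0)$, the same $g$, and $g'=r_{l_0}r_{l_0-2}/[\lambda+l_0-1]$; for example, path $1$ is $(l_0,l_0+1,l_0,l_0-1)$ and its diagonal entry in $X_1$ is $[1][\lambda+l_0-u]/[\lambda+l_0]=[1][z+u]/[z]$, because $[x]$ is odd. We prove the identity for all $z,g,g'$ with $[z][z+1]\ne0$ and \eqref{eq:gg}.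

Two symmetries reduce the nine entries to four. The matrices are symmetric, so transposition turns the claim into the claim with $u,v$ interchanged. The substitution $z\mapsto-z-1$, $g\leftrightarrow g'$ preserves \eqref{eq:gg} and, combined with the renumbering $i\mapsto4-i$ of rows and columns, interchanges $X_1$ and $X_2$; this again gives the claim with $u,v$ interchanged. So the entries $(1,3)$, $(1,1)$, $(1,2)$, $(2,2)$ suffice.

\emph{Entry $(1,3)$.} Both sides equal $gg'[u][u+v][v+1]$.

\emph{Entry $(1,1)$.} After multiplication by $[z]^2/[1]$ and use of \eqref{eq:gg} it reads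
\[
[1][z+u][z+v][u+v+1]+[u][v][z-1][z+1+u+v]=[z][u+1][v+1][z+u+v].
\]
As functions of $v$ all three terms lie in $\Theta_2(z+u+1)$. At $v=0$ both sides are $[1][z][z+u][u+1]$; at $v=-1$ the two terms on the left are $\pm[1][u][z-1][z+u]$ and cancel, and the right side vanishes. Lemma~\ref{lem:TU}(a) gives the identity for $z+u\notin\Gamma$, and continuity gives it always.

\emph{Entry $(1,2)$.} Every term contains $g$ once. Removing it and multiplying by $[z][z+1]/[1]$, we need
\[
[z+1][v][z+u][u+v+1]+[1][u][z-v][z+1+u+v]=[z][v+1][u+v][z+1+u].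
\]
As functions of $v$ all terms lie in $\Theta_2(u+1)$. At $v=0$ both sides are $[1][u][z][z+1+u]$; at $v=-1$ the terms on the left are $\mp[1][u][z+1][z+u]$, and the right side vanishes. Lemma~\ref{lem:TU}(a) applies for $u\notin\Gamma$.

\emph{Entry $(2,2)$.} After multiplication by $[z]^2[z+1]^2$ and use of \eqref{eq:gg} it reads
\begin{gather*}
[u][v][u+v+1]\big([z+1]^3[z-1]-[z]^3[z+2]\big)=[1]^3J,\\
J=[z][z+1+u][z+1+v][z-u-v]-[z+1][z-u][z-v][z+1+u+v].
\end{gather*}
As a function of $u$, $J$ lies in $\Theta_2(v+1)$ and vanishes at $u=0$, so $J=c\,[u][u+v+1]$ by Lemma~\ref{lem:TU}(a). At $u=z$ we get $-[z][2z+1][z+1+v][v]=c\,[z][z+v+1]$. Hence $J=-[2z+1][u][v][u+v+1]$, first for generic and then for all values. Setting $u=v=-1$ here gives $[z]^3[z+2]-[z+1]^3[z-1]=[2z+1][1]^3$. So both sides of the claim equal $-[1]^3[2z+1][u][v][u+v+1]$.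
\end{proof}

\subsection{Four properties of the partition function}

A hat denotes an omitted variable.

\begin{proposition}\label{prop:Z}
Let $n\ge1$.
\begin{itemize}
\item[(a)] $Z_n(x;y;\lambda)$ is symmetric in $y_1,\dots,y_n$.
\item[(b)] As a function of $x_1$, $Z_n\in\Theta_n(-|y|-\lambda)$.
\item[(c)] At $x_1=y_n$,
\[
Z_n=\prod_{j<n}\frac{[x_1-y_j+1]}{[1]}\prod_{i\ge2}\frac{[x_i-y_n+1]}{[1]}\;Z_{n-1}(\hat x_1;\hat y_n;\lambda+1).
\]
\item[(d)] At $x_1=y_1-1$,
\[
Z_n=\frac{[\lambda+n]}{[\lambda+n-1]}\prod_{j\ge2}\frac{[x_1-y_j]}{[1]}\prod_{i\ge2}\frac{[x_i-y_1]}{[1]}\;Z_{n-1}(\hat x_1;\hat y_1;\lambda).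
\]
\end{itemize}
\end{proposition}

\begin{proof}
(a) We show invariance under $y_j\leftrightarrow y_{j+1}$, $1\le j<n$. Fix all heights outside column $j$. The heights of column $j$ enter only the vertices in columns $j$ and $j+1$, and only these carry $y_j,y_{j+1}$. For row $i$ consider the block
\[
\begin{matrix}h_{i-1,j-1}&m&h_{i-1,j+1}\\ h_{i,j-1}&m'&h_{i,j+1}\end{matrix}
\]
and let $M_i$ be the matrix whose entry $(m,m')$ is the product of the weights of its two vertices ($0$ if $|m-m'|\ne1$); let $M_i'$ be the same matrix with $y_j,y_{j+1}$ interchanged. The sum over column $j$ is the $1\times1$ matrix $M_1\cdots M_n$. Put $w=y_{j+1}-y_j$ and let $V_i$, $0\le i\le n$, have entries $W(h_{i,j-1};m',m'';h_{i,j+1}\,|\,w)$. We apply Lemma~\ref{lem:YB} with $u=w$, $v=x_i-y_{j+1}$, $u+v=x_i-y_j$, and take the entry from the path $(h_{i-1,j-1},m,h_{i-1,j+1},h_{i,j+1})$, which runs along the top and right sides of the block, to the path $(h_{i-1,j-1},h_{i,j-1},m'',h_{i,j+1})$, which runs along the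 left and bottom sides.

In $X_2(x_i-y_{j+1})X_1(x_i-y_j)X_2(w)$, the first factor replaces $h_{i-1,j+1}$ by some $m'$ with the weight of vertex $(i,j+1)$, the second replaces $m$ by $h_{i,j-1}$ with the weight of vertex $(i,j)$, and the third replaces $m'$ by $m''$ as $V_i$ does. The entry is $(M_iV_i)_{mm''}$. In $X_1(w)X_2(x_i-y_j)X_1(x_i-y_{j+1})$, the first factor acts on $m$ as $V_{i-1}$ does, and the other two are the vertices $(i,j+1)$ and $(i,j)$ with the parameters interchanged. The entry is $(V_{i-1}M_i')_{mm''}$. Hence $M_iV_i=V_{i-1}M_i'$ and $M_1\cdots M_nV_n=V_0M_1'\cdots M_n'$. Here the boundary condition enters: rows $0$ and $n$ are monotone, so $V_0$ and $V_n$ are both the scalar $[w+1]/[1]$, a vertex of type $\mathsf a$. Cancel it for $w+1\notin\Gamma$, sum over the other heights, and extend by continuity.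

(b) Let $j$ be the column with $a_{1j}=1$ (Lemma~\ref{lem:corner}). Then $h_{1k}=k+1$ for $k<j$ and $h_{1k}=k-1$ for $k\ge j$, while $h_{0k}=k$. So vertex $(1,k)$ has $l=k-1$ and type $\mathsf a$ for $k<j$, $\mathsf c_+$ for $k=j$, $\mathsf b$ for $k>j$. The dependence on $x_1$ is through
\[
\prod_{k<j}[x_1-y_k+1]\cdot[\lambda+j-1-x_1+y_j]\cdot\prod_{k>j}[x_1-y_k],
\]
of degree $n$ and shift $(j-1)-(\lambda+j-1)-|y|=-|y|-\lambda$, whatever $j$ is.

(c) By the description in (b), vertex $(1,n)$ has type $\mathsf b$ or $\mathsf c_+$. At $u_{1n}=0$ the weight $\mathsf b$ vanishes, so only $a_{1n}=1$ contributes, and the $\mathsf c_+$ weight is $1$. The other vertices of row $1$ have type $\mathsf a$. By Lemma~\ref{lem:corner}(a), vertex $(i,n)$, $i\ge2$, has $l=n-i+2\ne l'=n-i$, so it has type $\mathsf a$ too, and the remaining vertices form a system of size $n-1$ with heights raised by $1$.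

(d) Vertex $(1,1)$ has type $\mathsf a$ or $\mathsf c_+$. At $u_{11}=-1$ the weight $\mathsf a$ vanishes, so $a_{11}=1$ and the weight is $[\lambda+1]/[\lambda]$. The other vertices of row $1$ have type $\mathsf b$ with $l=1,\dots,n-1$. By Lemma~\ref{lem:corner}(b), vertex $(i,1)$, $i\ge2$, has $l=l'=i-1$, $m=i-2$, $m'=i$, so the same holds for column $1$. Each of the two lines gives the telescoping product $\prod_{l=1}^{n-1}r_{l+1}r_{l-1}/r_l^2=r_0r_n/(r_1r_{n-1})$, whose square is $[\lambda][\lambda+n]/([\lambda+1][\lambda+n-1])$. Multiplying by $[\lambda+1]/[\lambda]$ gives the prefactor, and the remaining vertices form a system of size $n-1$ with unshifted heights.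
\end{proof}

\section{One determinant from three rotations}\label{sec:det}

\subsection{The case $n=1$}

The only height function of size $1$ is one vertex $\mathsf c_+$ with $l=0$, so $Z_1=[\lambda-u]/[\lambda]$ with $u=x_1-y_1$. The weights $\mathsf b$ and $\mathsf a$ vanish at $u=0$ and $u=-1$, where Proposition~\ref{prop:Z} gives information, so we divide by $[u][u+1]$ and expand in partial fractions. The quotient has degree $-1$. One further factor $[u+\lambda+1+\rho]$ brings it to degree $0$ and shift $-\lambda-1+(\lambda+1+\rho)=\rho$, the class of $K(u)$ and $K(u+1)$. The expansion is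
\begin{equation}\label{eq:n1}
\frac{[1]\,Z_1}{[u][u+1]}\,\frac{[u+\lambda+1+\rho]}{[\lambda+1]}=\frac{[\lambda+1+\rho]}{[\lambda+1]}\,K(u)-\frac{[\lambda+\rho]}{[\lambda]}\,K(u+1).
\end{equation}
Indeed, near $u=0$ both sides behave like $\frac{[\lambda+1+\rho]}{[\lambda+1]}\frac1{[u]}$; near $u=-1$, where $Z_1=[\lambda+1]/[\lambda]$ and $[u]=-[1]$, both behave like $-\frac{[\lambda+\rho]}{[\lambda]}\frac1{[u+1]}$; and Lemma~\ref{lem:TU}(b) applies.

The two coefficients on the right are the values of the function $\psi(x)=[x+\rho]/[x]$ at $\lambda+1$ and at $\lambda$. They are different. But $\psi$ has period $3$. If we replace $\lambda$ by $\lambda+m$ and sum over $m=0,1,2$, both coefficients become $\psi(\lambda)+\psi(\lambda+1)+\psi(\lambda+2)$, and the right side becomes this constant times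
\begin{equation}\label{eq:phi}
\varphi(u)=K(u)-K(u+1).
\end{equation}
For general $n$ each row makes the choice between $K(u)$ and $K(u+1)$. This gives $2^n$ determinants with coefficients $\psi(\lambda+n-k)$, where $k$ is the number of shifted rows, and only after the sum over $m$ can they be recombined into $\det\varphi(u_{ij})$.

\subsection{The general identity}

Let $\Lambda=\lambda+n$. For $S\subseteq\{1,\dots,n\}$ let $s_i=1$ if $i\in S$ and $s_i=0$ otherwise, and put
\[
E_S=\frac{\prod_{i<j}[x_i+s_i-x_j-s_j]\,[y_j-y_i]}{\prod_{i,j}[x_i+s_i-y_j]} .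
\]

\begin{lemma}\label{lem:sum}
For $\rho\notin\Gamma$ and generic $x,y$,
\[
[1]^{n^2}Z_n(x;y;\lambda)\,\frac{[N+\Lambda+\rho]}{[\Lambda]}\,\frac{\Pi_n}{\prod_{i,j}[u_{ij}][u_{ij}+1]}
=\sum_S(-1)^{|S|}\,\frac{[\Lambda-|S|+\rho]}{[\Lambda-|S|]}\,\frac{[N+|S|+\rho]}{[\rho]}\,E_S .
\]
\end{lemma}

\begin{proof}
Induction on $n$, for all admissible $\lambda$ at once. Denote the sides by $\mathcal L_n(\lambda)$ and $\mathcal R_n(\lambda)$. For $n=0$ both equal $[\lambda+\rho]/[\lambda]$. Let $n\ge1$, regard both sides as functions of $x_1$, and let $X'=\sum_{i\ge2}x_i$.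

\emph{Degree and shift.} By Proposition~\ref{prop:Z}(b), $\mathcal L_n$ has degree $n+1+(n-1)-2n=0$ and shift
\[
(-|y|-\lambda)+(X'-|y|+\lambda+n+\rho)+(-X')-(n-2|y|)=\rho .
\]
Each term of $\mathcal R_n$ has degree $1+(n-1)-n=0$ and shift
\[
(X'-|y|+|S|+\rho)+\big((n-1)s_1-X'-(|S|-s_1)\big)-(ns_1-|y|)=\rho .
\]
For generic $y$ all poles are simple and lie at $x_1=y_j$ and $x_1=y_j-1$ mod $\Gamma$. By Lemma~\ref{lem:TU}(b) it suffices to compare principal parts there. Both sides are antisymmetric in $y$, the left side by Proposition~\ref{prop:Z}(a), so the poles $x_1=y_n$ and $x_1=y_1-1$ suffice.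

\emph{The pole $x_1=y_n$.} Pass to the variables without $x_1,y_n$ and to $\lambda+1$; then $N$ and $\Lambda=(\lambda+1)+(n-1)$ keep their values. On the left, the products in Proposition~\ref{prop:Z}(c) cancel the factors $[u_{1j}+1]$, $j<n$, and $[u_{in}+1]$, $i\ge2$, leaving $[1]^{-(2n-2)}$, and $[u_{1n}+1]\to[1]$; since $n^2-(2n-1)=(n-1)^2$, the power of $[1]$ is the right one. The other factors involving $x_1$ or $y_n$ are $1/[x_1-y_n]$ and
\[
\prod_{j<n}\frac{[y_n-y_j]}{[x_1-y_j]}\to1,\qquad\prod_{i\ge2}\frac{[x_1-x_i]}{[x_i-y_n]}\to(-1)^{n-1}.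
\]
So $\mathcal L_n(\lambda)\sim(-1)^{n-1}\mathcal L_{n-1}(\lambda+1)/[x_1-y_n]$. On the right only the sets $S\not\ni1$ have this pole. For them the first product above appears again, and $\prod_{i\ge2}[x_1-x_i-s_i]/[x_i+s_i-y_n]\to(-1)^{n-1}$. So $\mathcal R_n(\lambda)\sim(-1)^{n-1}\mathcal R_{n-1}(\lambda+1)/[x_1-y_n]$.

\emph{The pole $x_1=y_1-1$.} Pass to the variables without $x_1,y_1$ and keep $\lambda$; the new values are $N'=N+1$ and $\Lambda'=\Lambda-1$. On the left, the prefactor $[\Lambda]/[\Lambda']$ in Proposition~\ref{prop:Z}(d) turns $[N+\Lambda+\rho]/[\Lambda]$ into $[N'+\Lambda'+\rho]/[\Lambda']$. The products cancel the factors $[u_{1j}]$, $j\ge2$, and $[u_{i1}]$, $i\ge2$, and $[u_{11}]\to-[1]$. There remain $1/[x_1-y_1+1]$ and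
\[
\prod_{j\ge2}\frac{[y_j-y_1]}{[x_1-y_j+1]}\to(-1)^{n-1},\qquad\prod_{i\ge2}\frac{[x_1-x_i]}{[x_i-y_1+1]}\to(-1)^{n-1}.
\]
So $\mathcal L_n(\lambda)\sim-\mathcal L_{n-1}(\lambda)/[x_1-y_1+1]$. On the right only the sets $S\ni1$ have this pole. With $S'=S\setminus\{1\}$ we have $(-1)^{|S|}=-(-1)^{|S'|}$, $\Lambda-|S|=\Lambda'-|S'|$ and $N+|S|=N'+|S'|$. The first product above appears again, and $\prod_{i\ge2}[x_1+1-x_i-s_i]/[x_i+s_i-y_1]\to(-1)^{n-1}$. So $\mathcal R_n(\lambda)\sim-\mathcal R_{n-1}(\lambda)/[x_1-y_1+1]$.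

In both cases the induction hypothesis gives equal principal parts.
\end{proof}

\subsection{The collapse and the homogeneous limit}

\begin{proposition}\label{prop:det}
Let $\rho\notin\Gamma$, $0<u<2$, $\Psi=\sum_{m=0}^2[\Lambda+m+\rho]/[\Lambda+m]$ and $D_n(u)=\det\big(\varphi^{(i+j-2)}(u)\big)_{i,j=1}^n$. Then
\begin{equation}\label{eq:hom}
\frac{[1]^{n^2}([0]')^{n(n-1)}}{([u][u+1])^{n^2}}\sum_{m=0}^2Z_n(u;\lambda+m)\,\frac{[nu+\Lambda+m+\rho]}{[\Lambda+m]}=\Psi\,\frac{D_n(u)}{\prod_{k=0}^{n-1}k!^2}.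
\end{equation}
\end{proposition}

\begin{proof}
Replace $\lambda$ by $\lambda+m$ in Lemma~\ref{lem:sum} and sum over $m=0,1,2$. Since $[x+\rho]/[x]$ has period $3$, the sum of the coefficients $[\Lambda+m-|S|+\rho]/[\Lambda+m-|S|]$ is $\Psi$ for every $S$. Lemma~\ref{lem:frob} with $x_i+s_i$ in place of $x_i$ gives $\frac{[N+|S|+\rho]}{[\rho]}E_S=\det K(u_{ij}+s_i)$, and $\sum_S(-1)^{|S|}\det K(u_{ij}+s_i)=\det\varphi(u_{ij})$ by multilinearity in the rows. Hence
\begin{equation}\label{eq:inhom}
\frac{[1]^{n^2}\,\Pi_n}{\prod_{i,j}[u_{ij}][u_{ij}+1]}\sum_{m=0}^2Z_n(x;y;\lambda+m)\frac{[N+\Lambda+m+\rho]}{[\Lambda+m]}=\Psi\det\big(\varphi(u_{ij})\big),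
\end{equation}
by continuity whenever $u_{ij},u_{ij}+1\notin\Gamma$. Let $x_i=u+\xi_i$, $y_j=-\eta_j$ with distinct $\xi_i\to0$ and distinct $\eta_j\to0$; note that $[u][u+1]\ne0$. Both sides of \eqref{eq:inhom} tend to $0$ for $n\ge2$, so we divide by $\Delta=\prod_{i<j}(\xi_j-\xi_i)(\eta_j-\eta_i)=\prod_{i<j}(x_i-x_j)(y_j-y_i)$. On the left $\Pi_n/\Delta\to([0]')^{n(n-1)}$. On the right, recall that the divided difference $F[\xi_1,\dots,\xi_i]=\sum_{k\le i}F(\xi_k)/\prod_{l\le i,\,l\ne k}(\xi_k-\xi_l)$ of an analytic $F$ tends to $F^{(i-1)}(0)/(i-1)!$. Replacing row $i$ by the divided difference of rows $1,\dots,i$ is a triangular operation that divides the determinant by $\prod_{l<i}(\xi_i-\xi_l)$. Doing this for all rows and all columns of $(\varphi(u+\xi_i+\eta_j))$ divides the determinant by $\Delta$, and the new entries tend to $\varphi^{(i+j-2)}(u)/((i-1)!\,(j-1)!)$.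
\end{proof}

\section{A discrete Coulomb gas and the six-vertex model}\label{sec:gas}

The determinant $D_n(u)$ is a Hankel determinant of derivatives. If $\varphi$ is a sum of exponentials, these are moments, and the Cauchy--Binet formula applies in the following form: if $\sum_k|w_k||\nu_k|^j<\infty$ for all $j$, then
\begin{equation}\label{eq:CB}
\det\Big(\sum_{k\in\mathbb Z}w_k\nu_k^{i+j-2}\Big)_{i,j=1}^n=\sum_{k_1<\dots<k_n}\ \prod_{i=1}^nw_{k_i}\prod_{i<j}(\nu_{k_j}-\nu_{k_i})^2 .
\end{equation}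
For $w_k>0$ the right side is a gas of $n$ repelling particles on $\mathbb Z$. Its terms are positive and contain only $n$ weights each, so changing every $w_k$ by a bounded factor changes the sum by $e^{O(n)}$, which is invisible at order $n^2$. We use this to replace our weights by those of the six-vertex model.

\subsection{Expansion of $\varphi$}

From now on $\rho=\frac32$. Put $\delta=\frac{2\pi}{3s}$ and $\nu_k=\delta(k-\frac12)$.

\begin{lemma}\label{lem:fourier}
For $0<\operatorname{Re}u<2$, with locally uniform absolute convergence of the series and all its termwise derivatives,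
\[
\varphi(u)=\frac{\delta}{[0]'}\sum_{k\in\mathbb Z}\frac{e^{(u-1)\nu_k}}{1+2\cosh\nu_k}.
\]
\end{lemma}

\begin{proof}
We have $K(u+3)=K(u)$ and $K(u+3\tau)=e^{-2\pi i\rho/3}K(u)=-K(u)$. Since $3\tau\delta=2\pi i$, the function $K(u)e^{\delta u/2}$ has period $3\tau$. It is holomorphic for $0<\operatorname{Re}u<3$, hence a holomorphic function of $e^{\delta u}$ on an annulus. Its Laurent series gives $K(u)=\sum_kc_ke^{\nu_ku}$ on this strip, with the stated convergence, and $c_k=\frac1{3\tau}\int K(u)e^{-\nu_ku}\,du$ along the segment from $a-\frac{3\tau}2$ to $a+\frac{3\tau}2$, $0<a<3$. The same integral along the segment moved by $-3$ equals $e^{3\nu_k}c_k$. The two segments bound a rectangle that contains only the pole $u=0$, with residue $1/[0]'$, and the horizontal sides cancel because the integrand has period $3\tau$. So $c_k(1-e^{3\nu_k})=2\pi i/(3\tau[0]')=\delta/[0]'$. For $0<\operatorname{Re}u<2$ both $u$ and $u+1$ lie in the strip, and the coefficient of $e^{\nu_ku}$ in $K(u)-K(u+1)$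 is $\delta/[0]'$ times
\[
\frac{1-e^{\nu_k}}{1-e^{3\nu_k}}=\frac1{1+e^{\nu_k}+e^{2\nu_k}}=\frac{e^{-\nu_k}}{1+2\cosh\nu_k}. \qedhere
\]
\end{proof}

The coefficients $c_k$ of $K$ change sign with $k$; those of the difference $\varphi$ are all positive. By \eqref{eq:CB}, for $0<u<2$,
\[
D_n(u)=\Big(\frac\delta{[0]'}\Big)^n\delta^{n(n-1)}\sum_{k_1<\dots<k_n}\prod_i\frac{e^{(u-1)\nu_{k_i}}}{1+2\cosh\nu_{k_i}}\prod_{i<j}(k_j-k_i)^2 .
\]
Since $e^{|\nu|}\le1+2\cosh\nu\le3e^{|\nu|}$, $|\nu_k-\delta k|=\frac\delta2$ and $|u-1|<1$, the ratio of $e^{(u-1)\nu_k}/(1+2\cosh\nu_k)$ to $e^{\delta((u-1)k-|k|)}$ lies between $\frac13e^{-\delta}$ and $e^\delta$. Therefore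
\begin{equation}\label{eq:DH}
D_n(u)=\delta^{n^2}e^{O(n)}H_n,\qquad H_n=\sum_{k_1<\dots<k_n}e^{\delta\sum_i((u-1)k_i-|k_i|)}\prod_{i<j}(k_j-k_i)^2 .
\end{equation}

\subsection{The six-vertex model in the antiferroelectric phase}

The six-vertex model with domain wall boundary conditions gives the vertices of types $\mathsf a,\mathsf b,\mathsf c_\pm$ constant weights $\mathsf a,\mathsf b,\mathsf c$, independent of the heights; $Z_n^{6V}$ is the sum over height functions of size $n$ of the product of the weights. The map $h_{ij}\mapsto n-h_{i,n-j}$ interchanges the types $\mathsf a$ and $\mathsf b$ and preserves $\mathsf c_\pm$, so $Z_n^{6V}$ is symmetric in $\mathsf a,\mathsf b$. Let $\gamma>0$, $|t|<\gamma$ and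
\[
\mathsf a=\sinh(\gamma-t),\qquad\mathsf b=\sinh(\gamma+t),\qquad\mathsf c=\sinh2\gamma .
\]
The homogeneous Izergin--Korepin formula is
\begin{equation}\label{eq:IK}
Z_n^{6V}=\frac{(\mathsf{ab})^{n^2}}{\prod_{k=0}^{n-1}k!^2}\,\det\Big(\partial_t^{\,i+j-2}\frac{\sinh2\gamma}{\sinh(\gamma+t)\sinh(\gamma-t)}\Big)_{i,j=1}^n .
\end{equation}
For $n=2$ it gives $(\mathsf{ab})^4(\mathsf c/\mathsf{ab})^2\,\partial_t^2\log(\mathsf c/\mathsf{ab})=(\mathsf{ab})^2\mathsf c^2(\mathsf a^{-2}+\mathsf b^{-2})=\mathsf c^2(\mathsf a^2+\mathsf b^2)$, the sum over the two permutation matrices.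

\begin{theorem}[Bleher--Liechty \cite{BL}]\label{thm:BL}
As $n\to\infty$, $Z_n^{6V}=C_0\,\vartheta_4(n\omega)F^{n^2}(1+O(n^{-1}))$, where $C_0>0$,
\[
\omega=\frac\pi2\Big(1+\frac t\gamma\Big),\qquad F=\frac{\pi\,\mathsf{ab}\,\vartheta_1'(0)}{2\gamma\,\vartheta_1(\omega)},
\]
and the theta functions have nome $e^{-\pi^2/(2\gamma)}$.
\end{theorem}

\begin{proposition}\label{prop:D}
For fixed $q\in(0,1)$ and $u\in(0,2)$,
\[
\log\frac{D_n(u)}{\prod_{k=0}^{n-1}k!^2}=n^2\log\frac{\pi\,\vartheta_1'(0|q^{3/2})}{2\,\vartheta_1(\pi u/2\,|\,q^{3/2})}+O(n).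
\]
\end{proposition}

\begin{proof}
Take $\gamma=\delta/2$ and $t=\delta(u-1)/2$; the condition $|t|<\gamma$ is exactly $0<u<2$. From $\coth x=1+2\sum_{k\ge1}e^{-2kx}$ for $x>0$,
\[
\frac{\sinh2\gamma}{\sinh(\gamma+t)\sinh(\gamma-t)}=\coth(\gamma-t)+\coth(\gamma+t)=2\sum_{k\in\mathbb Z}e^{2tk-2\gamma|k|},
\]
and $2tk-2\gamma|k|=\delta((u-1)k-|k|)$. Apply \eqref{eq:CB} with $w_k=2e^{2tk-2\gamma|k|}$ and $2k$ in place of $\nu_k$: the determinant in \eqref{eq:IK} is $2^n2^{n(n-1)}H_n$, so $H_n/\prod k!^2=Z_n^{6V}/(2\mathsf{ab})^{n^2}$. In Theorem~\ref{thm:BL} the nome is $e^{-\pi^2/\delta}=e^{-3\pi s/2}=q^{3/2}$, $\omega=\pi u/2$, and $\vartheta_4(n\omega)$ lies between two positive constants. So $\log(H_n/\prod k!^2)=n^2\log\big(F/(2\mathsf{ab})\big)+O(1)$ with $F/(2\mathsf{ab})=\pi\vartheta_1'(0|q^{3/2})/\big(2\delta\,\vartheta_1(\pi u/2|q^{3/2})\big)$. The factor $\delta^{n^2}$ in \eqref{eq:DH} cancels $\delta$.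
\end{proof}

\section{The free energy of the solid-on-solid model}\label{sec:free}

We now know the growth of a weighted sum of three partition functions and need the growth of each. With weights of varying sign or phase the three terms could cancel. Here they are positive, which bounds each term from above and the largest from below, and Lemma~\ref{lem:corner} shows that none is much smaller than the largest.

\begin{theorem}\label{thm:sos}
For fixed $q\in(0,1)$, $x_0\in\mathbb R$, $u\in(0,2)$ we have $\log\tilde Z_n(u;x_0)=n^2\log\Omega(u)+O(n)$, where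
\[
\Omega(u)=\frac{[u][u+1]}{[1]\,[0]'}\cdot\frac{\pi\,\vartheta_1'(0|q^{3/2})}{2\,\vartheta_1(\pi u/2\,|\,q^{3/2})}.
\]
\end{theorem}

\begin{proof}
Take $\lambda=x_0+\frac{3\tau}2$ and $\rho=\frac32$ in \eqref{eq:hom}. By \eqref{eq:quasi},
\[
\frac{[nu+\Lambda+m+\rho]}{[\Lambda+m]}=e^{-\pi i(nu+\rho)/3}\kappa_m,\qquad\Psi=e^{-\pi i\rho/3}\Psi_0,
\]
where $\kappa_m$ is a ratio of two values of $\vartheta_4$ at real points and $\Psi_0$ is a sum of three such ratios. With $R=\vartheta_4(\frac\pi2)/\vartheta_4(0)$ we have $R^{-1}\le\kappa_m\le R$ and $3R^{-1}\le\Psi_0\le3R$ for all $n$. By \eqref{eq:tilde} both sides of \eqref{eq:hom} have the phase $e^{-\pi i\rho/3}$. Canceling it and using Proposition~\ref{prop:D},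
\[
\sum_{m=0}^2\kappa_m\tilde Z_n(u;x_0+m)=\Big(\frac{[u][u+1]}{[1][0]'}\Big)^{n^2}([0]')^n\,\Psi_0\,\frac{D_n(u)}{\prod_{k=0}^{n-1}k!^2}=e^{n^2\log\Omega(u)+O(n)} .
\]
All terms are positive. Hence $\tilde Z_n(u;x_0)\le e^{n^2\log\Omega+O(n)}$ and $\max_m\tilde Z_n(u;x_0+m)\ge e^{n^2\log\Omega-O(n)}$.

The moduli of the weights \eqref{eq:posw} for $x_0,x_0+1,x_0+2$ take finitely many positive values; let $w_*\in(0,1]$ be a lower bound. Keeping only the configurations with $a_{11}=1$, or only those with $a_{1n}=1$, and bounding the $2n-1$ vertices in the first row and the first or last column from below, Lemma~\ref{lem:corner} gives for $x\in x_0+\mathbb Z$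
\[
\tilde Z_n(u;x)\ge w_*^{2n-1}\tilde Z_{n-1}(u;x),\qquad\tilde Z_n(u;x)\ge w_*^{2n-1}\tilde Z_{n-1}(u;x+1).
\]
Two steps reach each of the shifts $0,1,2$. So for $n\ge2$
\[
\tilde Z_n(u;x_0)\ge w_*^{4n}\max_m\tilde Z_{n-2}(u;x_0+m)\ge e^{(n-2)^2\log\Omega-O(n)}=e^{n^2\log\Omega-O(n)}. \qedhere
\]
\end{proof}

Let $t_l>0$ and $T>27$, and write $t_l=\kappa p_l^{-3}$ by Lemma~\ref{lem:param}(b); this is where the positivity of the $t_l$ is used, since it makes $q$ and $x_0$ real and hence the weights \eqref{eq:posw} positive up to a common phase. By homogeneity, Proposition~\ref{prop:3c} and Theorem~\ref{thm:sos}, $\log Z_n^{3C}=n^2(\log\kappa-\log P+\log\Omega(1))+O(n)$. Since $t_0t_1t_2=\kappa^3P^{-3}$,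
\begin{equation}\label{eq:almost}
\log Z_n^{3C}(t_0,t_1,t_2)=n^2\Big(\tfrac13\log(t_0t_1t_2)+\log\Omega(1)\Big)+O(n).
\end{equation}
The number $\Omega(1)$ depends on $q$ alone, that is, on $T$ alone.

\section{Evaluation of $\Omega(1)$}\label{sec:eval}

It remains to express $\Omega(1)$ through $C=\alpha^3$. We first convert the nome $q^{3/2}$ to the nome $q$, and then use that $\pi/3$ is a third of a period: the duplication formulas map $\pi/3$ to $2\pi/3$, where $\vartheta_1$ and $\vartheta_4$ take the same values, and so yield algebraic relations. We use the following classical identities \cite{WW}: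
\begin{gather}
\vartheta_1'=\vartheta_2\vartheta_3\vartheta_4,\qquad\vartheta_3^4=\vartheta_2^4+\vartheta_4^4,\qquad\vartheta_3(0|Q)\vartheta_4(0|Q)=\vartheta_4(0|Q^2)^2,\label{eq:W1}\\
\vartheta_2(z)^2\vartheta_4^2=\vartheta_4(z)^2\vartheta_2^2-\vartheta_1(z)^2\vartheta_3^2,\qquad\vartheta_3(z)^2\vartheta_4^2=\vartheta_4(z)^2\vartheta_3^2-\vartheta_1(z)^2\vartheta_2^2,\label{eq:W2}\\
\vartheta_4(2z)\vartheta_4^3=\vartheta_4(z)^4-\vartheta_1(z)^4,\qquad\vartheta_1(2z)\vartheta_2\vartheta_3\vartheta_4=2\vartheta_1(z)\vartheta_2(z)\vartheta_3(z)\vartheta_4(z).\label{eq:W3}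
\end{gather}

\begin{proposition}\label{prop:omega}
$\Omega(1)=\dfrac{(8C+1)^{3/4}}{4\,C^{2/3}}$ with $C=\alpha^3$.
\end{proposition}

\begin{proof}
\emph{Reduction to nome $q$.} With $Q=q^{3/2}$, \eqref{eq:W1} gives $\vartheta_1'(0|Q)/\vartheta_1(\frac\pi2|Q)=\vartheta_3(0|Q)\vartheta_4(0|Q)=\vartheta_4(0|q^3)^2$. Since $[2]=[1]=\vartheta_1(\frac\pi3)$ and $[0]'=\frac\pi3\vartheta_1'$,
\[
\Omega(1)=\frac{3\,\vartheta_1(\pi/3)}{2\,\vartheta_1'}\,\vartheta_4(0|q^3)^2 .
\]
From \eqref{eq:prod} and $(1-y)(1+y+y^2)=1-y^3$,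
\begin{gather*}
\vartheta_1(\tfrac\pi3)=\sqrt3\,q^{1/4}\prod(1-q^{6n}),\qquad\vartheta_1'=2q^{1/4}\prod(1-q^{2n})^3,\\
\vartheta_4\,\vartheta_4(\tfrac\pi3)^2=\prod(1-q^{2n})^3(1-q^{6n-3})^2,\qquad\vartheta_4(0|q^3)=\prod(1-q^{6n})(1-q^{6n-3})^2 .
\end{gather*}
Hence $\vartheta_4(0|q^3)=\frac2{\sqrt3}\,\vartheta_4\,\vartheta_4(\frac\pi3)^2\,\vartheta_1(\frac\pi3)/\vartheta_1'$. Put $\beta=\vartheta_1(\frac\pi3)/\vartheta_4>0$, $b_j=\vartheta_j^2/\vartheta_4^2$ and $\mu=b_2b_3>0$, so that $\vartheta_1'=\mu^{1/2}\vartheta_4^3$. Then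
\begin{equation}\label{eq:omab}
\Omega(1)=\frac{2\,\vartheta_1(\frac\pi3)^3\,\vartheta_4^2\,\vartheta_4(\frac\pi3)^4}{(\vartheta_1')^3}=2\alpha^4\beta^3\mu^{-3/2}.
\end{equation}

\emph{Elimination of $\beta$ and $\mu$.} The first formula in \eqref{eq:W3} at $z=\frac\pi3$ gives $\alpha=\alpha^4-\beta^4$, so $\beta^4=\alpha(C-1)$. In the second formula cancel $\vartheta_1(\frac{2\pi}3)=\vartheta_1(\frac\pi3)\ne0$, square, divide by $\vartheta_4^6$ and insert \eqref{eq:W2}:
\[
\mu=4\alpha^2(\alpha^2b_2-\beta^2b_3)(\alpha^2b_3-\beta^2b_2)=4\alpha^2\big[(\alpha^4+\beta^4)\mu-\alpha^2\beta^2(b_2^2+b_3^2)\big].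
\]
Since $4\alpha^2(\alpha^4+\beta^4)=4\alpha^2(2\alpha^4-\alpha)=8C^2-4C$, this reads $\mu(8C^2-4C-1)=4\alpha^4\beta^2(b_2^2+b_3^2)$. By \eqref{eq:W1}, $b_3^2-b_2^2=1$, so $(b_2^2+b_3^2)^2=1+4\mu^2$; and $\alpha^8\beta^4=C^3(C-1)$. Squaring,
\[
\mu^2\big[(8C^2-4C-1)^2-64C^3(C-1)\big]=16C^3(C-1).
\]
As $(8C^2-4C-1)^2=64C^4-64C^3+8C+1$, the bracket is $8C+1$, and $\mu^2=16C^3(C-1)/(8C+1)$. By \eqref{eq:omab}, with $\alpha^{16}=C^{16/3}$, $\beta^{12}=C(C-1)^3$ and $C>1$,
\[
\Omega(1)^4=\frac{16\,\alpha^{16}\beta^{12}}{\mu^6}=\frac{16\,C^{16/3}\,C(C-1)^3(8C+1)^3}{16^3\,C^9(C-1)^3}=\frac{(8C+1)^3}{256\,C^{8/3}},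
\]
and $\Omega(1)>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $T=27$ was settled in Section~\ref{sec:intro}. For $T>27$, Lemma~\ref{lem:param}(a) identifies $\alpha^3$ with the solution $C$ of $(2C+1)^3/C^2=T$, Proposition~\ref{prop:omega} gives $\log\Omega(1)=\Phi(C)$, and \eqref{eq:almost} is the claim.
\end{proof}

\section{Color densities and the singularity at equal weights}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
We have $\Phi'(C)=\frac6{8C+1}-\frac2{3C}=\frac{2C-2}{3C(8C+1)}$. We prove (b) first, since (a) needs the differentiability of $f$.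

(b) Off the line $t_0=t_1=t_2$ we have $C>1$ and $dT/dC>0$ by \eqref{eq:dT}, so $C$ is an analytic function of $T$, and $f$ is analytic. At $C=1$ the derivative $dT/dC$ vanishes, and this produces the singularity. Put $c=C-1\ge0$. Then $T-27=c^2(9+8c)/(1+c)^2$, so $r=c\sqrt{9+8c}/(1+c)$, and $c$, hence $\Phi$, is given near $r=0$ by a convergent power series in $r$. From
\[
\Phi'=\frac{2c}{3(1+c)(9+8c)}=\frac2{27}c-\frac{34}{243}c^2+O(c^3)
\]
we get $\Phi=\Phi(1)+\frac1{27}c^2-\frac{34}{729}c^3+O(c^4)$. Also $r^2=9c^2-10c^3+O(c^4)$, so $c^2=\frac19r^2+\frac{10}9c^3+O(c^4)$ and $c^3=\frac1{27}r^3+O(r^4)$. Thus $\Phi=\Phi(1)+\frac1{243}r^2+\frac{30-34}{729}\cdot\frac1{27}r^3+O(r^4)$, which is the stated expansion.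

Splitting the series in $r$ into even and odd parts gives $\Phi=G_1(R)+R^{3/2}G_2(R)$ with $R=T-27$, $G_1,G_2$ analytic near $0$ and $G_2(0)\ne0$. Let $\varepsilon_i=\log t_i-\frac13\log(t_0t_1t_2)$. Then $R=(\sum e^{-\varepsilon_i})^3-27=\frac{27}2\sum\varepsilon_i^2+O(|\varepsilon|^3)$ is analytic in $\log t$, is comparable to $|\varepsilon|^2$, and has gradient $O(|\varepsilon|)$. Off the line, $R^{3/2}=O(|\varepsilon|^3)$, its first derivatives $\frac32R^{1/2}\partial_iR$ are $O(|\varepsilon|^2)$, and its second derivatives $\frac32R^{1/2}\partial_i\partial_jR+\frac34R^{-1/2}\partial_iR\,\partial_jR$ are $O(|\varepsilon|)$. So on the line $R^{3/2}$ is twice differentiable with vanishing derivatives, and these are continuous; $f$ is $C^2$. Along $\varepsilon=(\theta,-\theta,0)$ we have $R=(1+2\cosh\theta)^3-27=\theta^2b(\theta)$ with $b$ analytic and $b(0)=27$, so $R^{3/2}G_2(R)=|\theta|^3b_1(\theta)$ with $b_1$ analytic and $b_1(0)\ne0$. Its second derivative is $6b_1(0)|\theta|+O(\theta^2)$,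 which is not differentiable at $0$. So $f$ is not $C^3$ at any point of the line.

(a) By \eqref{eq:dT}, $d\Phi/d\log T=\frac{2C+1}{3(8C+1)}$ for $C>1$, and $\log T=3\log\sum_jt_j^{-1}+\sum_j\log t_j$ gives $\partial\log T/\partial\log t_k=1-3t_k^{-1}/\sum_jt_j^{-1}$. Hence $\partial f/\partial\log t_k=d_k$ off the line, and on it by continuity, since $f$ is $C^1$. Let $g_n=(n+1)^{-2}\log Z_n^{3C}$ as a function of $\log t$; by Theorem~\ref{thm:main}, $g_n\to f$ pointwise. With $\mathbf e_k$ the $k$-th unit vector, the mean of $e^{\eta\#_k}$ is $\exp\{(n+1)^2[g_n(\log t+\eta\mathbf e_k)-g_n(\log t)]\}$, so the exponential Chebyshev inequality gives, for $\eta>0$,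
\[
\mathrm{Prob}\Big(\frac{\#_k}{(n+1)^2}\ge d_k+\epsilon\Big)\le\exp\big\{-(n+1)^2\big[\eta(d_k+\epsilon)-g_n(\log t+\eta\mathbf e_k)+g_n(\log t)\big]\big\}.
\]
As $n\to\infty$ the bracket tends to $\eta(d_k+\epsilon)-f(\log t+\eta\mathbf e_k)+f(\log t)=\eta\epsilon+o(\eta)$, which is positive for small $\eta$. For $\eta<0$ the same inequality holds for the event $\#_k/(n+1)^2\le d_k-\epsilon$ with $d_k-\epsilon$ in the bracket, whose limit is then $|\eta|\epsilon+o(\eta)$. This gives the bound $e^{-cn^2}$ and convergence in probability; since the fractions lie in $[0,1]$, convergence in mean follows.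
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL}
P.~Bleher, K.~Liechty,
\emph{Exact solution of the six-vertex model with domain wall boundary conditions: antiferroelectric phase},
Comm. Pure Appl. Math. 63 (2010) 779--829.

\bibitem{Ros}
Hjalmar Rosengren,
\emph{The three-colour model with domain wall boundary conditions},
arXiv:0911.0561 (2009).

\bibitem{WW}
Whittaker--Watson, Ch.~21.

\end{thebibliography}
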